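\title{Nuclearity and the opaque ideal of a regular inclusion}

\begin{abstract}
Let $B$ be a unital C$^*$-algebra and $A\cong C(X)$ an abelian C$^*$-subalgebra that contains the unit and whose normalizers span a dense subspace of $B$. The opaque ideal of the inclusion is $\Delta=\bigcap_{x\in X}J_xB$, where $J_x$ is the ideal of functions vanishing at $x$. We prove that $\Delta=\{0\}$ whenever $B/\Delta$ is nuclear, and in particular whenever $B$ is nuclear. From a faithful representation $\pi$ of $B$ we build a representation $\sigma$ over the orbit equivalence relation that annihilates $\Delta$; injectivity of $\sigma(B)''$ yields an equivariant mean, and the mean shows that $\pi$ is weakly contained in $\sigma$. As a consequence, every ideal of a nuclear $B$ is an intersection of kernels of irreducible representations in which $A$ is diagonalizable. An example built from the action of $SL_2(\mathbb Z)$ on the torus shows that nuclearity cannot be weakened to exactness.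
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{inclusion} is a pair $(B,A)$ consisting of a unital C$^*$-algebra $B$ and a C$^*$-subalgebra $A\subseteq B$ that contains the unit of $B$. A \emph{normalizer} is an element $v\in B$ with $vAv^*\cup v^*Av\subseteq A$, and the inclusion is \emph{regular} if the normalizers have dense linear span in $B$. Throughout, $A$ is abelian, and we identify it with $C(X)$, where $X$ is its spectrum, a compact Hausdorff space. The example to keep in mind is a crossed product $B=C(X)\rtimes\Gamma$ by a discrete group, where the elements $fu_g$ are normalizers.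

For $x\in X$ let $J_x=\{f\in A: f(x)=0\}$, and let $J_xB$ be the closed linear span of the products $ab$ with $a\in J_x$, $b\in B$. By the Cohen--Hewitt factorization theorem every element of $J_xB$ is a single product $ab$ of this form. The \emph{opaque ideal} of a regular inclusion is
\[
\Delta=\Delta(B,A)=\bigcap_{x\in X}J_xB .
\]
It is known that $\Delta$ is a closed two-sided ideal, that $\Delta=\bigcap_xBJ_x$, that $\Delta\cap A=\{0\}$, and that $\Delta=\{0\}$ when $B$ is abelian. Short proofs are included in Section~\ref{sec:basic}.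

An element $b$ lies in $J_xB$ exactly when $\|hb\|$ can be made arbitrarily small with a bump function $h$ at $x$ (Lemma~\ref{lem:local}). So $\Delta$ consists of the elements that are invisible near every point of $X$, and one asks whether such an element must be zero. Represent $B$ faithfully on a Hilbert space and let $b\in\Delta$, $\varepsilon>0$. Compactness gives a Borel partition $C_1,\dots,C_N$ of $X$ whose spectral projections satisfy $\|1_{C_j}b\|\le\varepsilon$, and then
\[
\|b\xi\|^2=\sum_{j}\|1_{C_j}b\xi\|^2\le N\varepsilon^2\|\xi\|^2 .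
\]
The factor $N$ grows as $\varepsilon$ shrinks. If $b$ commutes with $A$, the $j$-th term is $\|1_{C_j}b1_{C_j}\xi\|^2\le\varepsilon^2\|1_{C_j}\xi\|^2$, the factor disappears, and $b=0$. In general the loss is real: a compact operator on $L^2[0,1]$ is invisible near every point (Example~\ref{ex:compact}). For the full crossed product of a free action, $\Delta$ is the kernel of the quotient map onto the reduced crossed product (Example~\ref{ex:crossed}). This suggests that a nonzero opaque ideal records a failure of amenability, and it leads to the following question of Exel, Pitts and Zarikian \cite{EPZ}.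

\medskip
\noindent\textbf{Question.} \emph{Let $(B,A)$ be a regular inclusion with $A$ abelian and $B$ nuclear. Must the opaque ideal vanish?}
\medskip

The answer is yes, and it suffices that the quotient $B/\Delta$ be nuclear.

\begin{theorem}\label{thm:main}
Let $(B,A)$ be a regular inclusion with $A$ abelian and with opaque ideal $\Delta$. If $B/\Delta$ is nuclear, then $\Delta=\{0\}$. In particular, $\Delta=\{0\}$ whenever $B$ is nuclear.
\end{theorem}

The second statement follows from the first because quotients of nuclear C$^*$-algebras are nuclear (Choi--Effros). Two complements accompany the theorem; its proof does not depend on them. We say that $A$ is \emph{diagonalizable} in a representation $\rho$ of $B$ if the Hilbert space of $\rho$ is the closed linear span of the joint eigenvectors of $\rho(A)$.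

\begin{corollary}\label{cor:ideals}
Let $(B,A)$ be a regular inclusion with $A$ abelian and $B$ nuclear. For every closed two-sided ideal $I\subseteq B$:
\begin{enumerate}
\item[(a)] $I=\bigcap_{x\in X}(I+J_xB)$;
\item[(b)] $I$ is the intersection of the kernels of the irreducible representations of $B$ that annihilate $I$ and in which $A$ is diagonalizable.
\end{enumerate}
\end{corollary}

\begin{proposition}\label{prop:exact}
Nuclearity cannot be weakened to exactness: there is a separable regular inclusion $(B,C(\mathbb T^2))$ with $B$ a C$^*$-subalgebra of a nuclear C$^*$-algebra (so $B$ is exact) and $\Delta\ne\{0\}$.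
\end{proposition}

No separability is assumed in Theorem~\ref{thm:main} or Corollary~\ref{cor:ideals}.

The proof for separable $B$ has three steps. Starting from a faithful representation $\pi$, Section~\ref{sec:sigma} constructs a representation $\sigma$ whose commutant contains a second copy of the spectral projections $1_C$; these remove the factor $N$ above, so $\sigma(\Delta)=0$. Hence $\sigma$ factors through $B/\Delta$ and $\sigma(B)''$ is injective, which in Section~\ref{sec:mean} produces an equivariant mean. Section~\ref{sec:weights} converts the mean into isometries $V_i$ with $V_i^*\sigma(b)V_i\to\pi(b)$ weakly, so that $\|b\|\le\|\sigma(b)\|$ for all $b$. Section~\ref{sec:model} runs this argument on a crossed product, where every object is explicit. Separability is removed in Section~\ref{sec:sep}, and the complements are proved in Sections~\ref{sec:cor} and~\ref{sec:exact}.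

Representations are unital. We write $\mathcal B(H)$ and $\mathbb K$ for the bounded and the compact operators.

\section{Normalizers and the opaque ideal}\label{sec:basic}

\subsection*{Localization at a point}

\begin{lemma}\label{lem:local}
Let $(B,A)$ be an inclusion with $A=C(X)$, let $x\in X$ and $b\in B$. Then $b\in J_xB$ if and only if for every $\varepsilon>0$ there is $h\in A$ with $0\le h\le1$, $h(x)=1$ and $\|hb\|\le\varepsilon$. The same holds for $BJ_x=(J_xB)^*$ with $\|bh\|$ in place of $\|hb\|$.
\end{lemma}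

\begin{proof}
If $b=ac$ with $a\in J_x$, choose $h$ with $0\le h\le 1$, $h(x)=1$, supported in the open set $\{|a|<\varepsilon/(\|c\|+1)\}$; then $\|hb\|\le\|ha\|\,\|c\|\le\varepsilon$. Conversely, $(1-h)b\in J_xB$ lies within $\varepsilon$ of $b$, and $J_xB$ is closed. The last statement follows by taking adjoints.
\end{proof}

If $a\in\Delta\cap A$, then $|a(x)|=|(ha)(x)|\le\|ha\|\le\varepsilon$ for all $x$ and $\varepsilon$. Thus $\Delta\cap A=\{0\}$.

\subsection*{The partial homeomorphism of a normalizer}

Products and adjoints of normalizers are normalizers, and so are the elements of $A$. Since $1\in A$, both $v^*v$ and $vv^*$ lie in $A$ for a normalizer $v$. Define the open sets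
\[
\operatorname{dom}v=\{x:(v^*v)(x)>0\},\qquad \operatorname{ran}v=\{x:(vv^*)(x)>0\}=\operatorname{dom}v^* .
\]

\begin{lemma}\label{lem:beta}
For each normalizer $v$ there is a unique map $\beta_v:\operatorname{dom}v\to X$ such that, for all $f\in A$,
\begin{equation}\label{eq:beta}
v^*fv=(f\circ\beta_v)\,v^*v\ \text{ on }\operatorname{dom}v,\qquad v^*fv=0\ \text{ off }\operatorname{dom}v .
\end{equation}
Moreover:
\begin{enumerate}
\item[(i)] $\operatorname{dom}(vw)=\{x\in\operatorname{dom}w:\beta_w(x)\in\operatorname{dom}v\}$ and $\beta_{vw}=\beta_v\beta_w$ on this set;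
\item[(ii)] for $a\in A$, $\beta_a$ is the identity map of $\operatorname{dom}a=\{a\ne0\}$;
\item[(iii)] $\beta_v$ is a homeomorphism of $\operatorname{dom}v$ onto $\operatorname{ran}v$ with inverse $\beta_{v^*}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Uniqueness holds because $A$ separates the points of $X$. Fix $x\in\operatorname{dom}v$, put $\lambda=(v^*v)(x)>0$, $r=vv^*$, and $\varphi(f)=(v^*fv)(x)/\lambda$, so $\varphi(1)=1$. From $v^*fv\,v^*gv=v^*fgrv$ we get $\varphi(f)\varphi(g)=\varphi(fgr)/\lambda$. With $g=1$ this reads $\varphi(f)=\varphi(fr)/\lambda$; applying this to $fg$ gives $\varphi(f)\varphi(g)=\varphi(fg)$. So $\varphi$ is evaluation at a point $\beta_v(x)$. Since $r(\beta_v(x))=\varphi(r)=(v^*v)(x)^2/\lambda=\lambda>0$, the point $\beta_v(x)$ lies in $\operatorname{ran}v$. For $f\ge0$ we have $0\le v^*fv\le\|f\|v^*v$, so $v^*fv$ vanishes off $\operatorname{dom}v$; by linearity this holds for all $f$. Each $f\circ\beta_v=(v^*fv)/(v^*v)$ is continuous on $\operatorname{dom}v$, so $\beta_v$ is continuous.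

(i) Apply \eqref{eq:beta} for $w$ to $(vw)^*f(vw)=w^*(v^*fv)w$. With $f=1$, the function $(vw)^*(vw)$ equals $(v^*v)(\beta_w(x))\,(w^*w)(x)$ on $\operatorname{dom}w$ and $0$ elsewhere, which gives the domain. For $x$ in this domain,
\[
\big(w^*(v^*fv)w\big)(x)=f(\beta_v\beta_w(x))\,(v^*v)(\beta_w(x))\,(w^*w)(x)=f(\beta_v\beta_w(x))\,\big((vw)^*(vw)\big)(x).
\]

(ii) holds because $a^*fa=f\,a^*a$.

(iii) By (i) and (ii) applied to $v^*v$ and $vv^*$, we have $\beta_{v^*}\beta_v=\mathrm{id}$ on $\operatorname{dom}v$ and $\beta_v\beta_{v^*}=\mathrm{id}$ on $\operatorname{ran}v$.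
\end{proof}

We write $\operatorname{Fix}v=\{x\in\operatorname{dom}v:\beta_v(x)=x\}$. It is relatively closed in an open set, and $\operatorname{Fix}v^*=\operatorname{Fix}v$ by (iii).

\subsection*{Representations that diagonalize $A$}

\begin{proposition}\label{prop:kernels}
Let $(B,A)$ be a regular inclusion with $A$ abelian. Then $\Delta=\bigcap_xBJ_x$, every representation of $B$ in which $A$ is diagonalizable annihilates $\Delta$, and $\Delta$ is the intersection of the kernels of the irreducible such representations. In particular $\Delta$ is a closed two-sided ideal.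
\end{proposition}

\begin{proof}
Let $L=\bigcap_xBJ_x$, and let $K$ be the intersection of the kernels of the irreducible representations in which $A$ is diagonalizable. Let $\rho$ be any representation in which $A$ is diagonalizable and $\xi\ne0$ a joint eigenvector. The eigenvalues define a character of $A$, so $\rho(a)\xi=a(x)\xi$ for some $x$, and $\rho(BJ_x)\xi=0$. Hence $\rho(L)=0$; in particular $L\subseteq K$.

Conversely, let $b\notin BJ_x$ for some $x$. A closed left ideal is the intersection of the left kernels $\{c:\varphi(c^*c)=0\}$ of those pure states $\varphi$ whose left kernels contain it \cite[\S3.13]{Ped}. So there is a pure state $\varphi$ with $\varphi(c^*c)=0$ for $c\in BJ_x$ and $\varphi(b^*b)\ne0$. Let $(\rho,\xi)$ be its GNS representation, which is irreducible. Then $\rho(J_x)\xi=0$, so $\rho(a)\xi=a(x)\xi$ and $\varphi(a)=a(x)$ for $a\in A$. Let $v$ be a normalizer. If $x\notin\operatorname{dom}v$, then $\|\rho(v)\xi\|^2=(v^*v)(x)=0$. Otherwise put $y=\beta_v(x)$; by \eqref{eq:beta},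
\[
\|\rho(a-a(y))\rho(v)\xi\|^2=\big(v^*|a-a(y)|^2v\big)(x)=0\qquad(a\in A),
\]
so $\rho(v)\xi$ is a joint eigenvector. By regularity the vectors $\rho(v)\xi$ span a dense subspace. Thus $A$ is diagonalizable in $\rho$, and $\rho(b)\xi\ne0$, so $b\notin K$.

Hence $L=K$. Since $K$ is self-adjoint, $\Delta=L^*=K=L$.
\end{proof}

If $B$ is abelian, its irreducible representations are one-dimensional and separate points, so $\Delta=\{0\}$.

\subsection*{Three examples}

\begin{example}[One point]\label{ex:point}
Let $A=\mathbb C1$. Unitaries are normalizers and span $B$, so every unital C$^*$-algebra is regular over $\mathbb C1$. Here $J_x=\{0\}$, so $\Delta=\{0\}$ for every $B$, nuclear or not. Each $\beta_v$ fixes the point: the inclusion has no dynamics and is all isotropy.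
\end{example}

\begin{example}[Compact operators]\label{ex:compact}
Let $X$ be compact metrizable, $\mu$ a Borel probability measure with full support and no atoms, and let $A=C(X)$ act on $L^2(X,\mu)$ by multiplication. Let $B\supseteq A$ be a C$^*$-algebra of operators on $L^2(X,\mu)$. Then $B\cap\mathbb K\subseteq\bigcap_xJ_xB$. Indeed, take $h_j\in A$ with $0\le h_j\le1$, $h_j(x)=1$ and supports shrinking to $\{x\}$. Since $\mu(\{x\})=0$, $h_j\to0$ strongly, so $\|h_jT\|\to0$ for compact $T$, and Lemma~\ref{lem:local} applies.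

The algebra $B=C[0,1]+\mathbb K$ on $L^2[0,1]$ is nuclear, as an extension of an abelian algebra by $\mathbb K$, and $\bigcap_xJ_xB\supseteq\mathbb K$. So Theorem~\ref{thm:main} fails without regularity.
\end{example}

\begin{example}[Free actions]\label{ex:crossed}
Let a discrete group $\Gamma$ act on $X$ by homeomorphisms, and let $B=C(X)\rtimes\Gamma$ be the full crossed product: the universal C$^*$-algebra generated by $C(X)$ and unitaries $u_g$ with $u_gu_s=u_{gs}$ and $u_gfu_g^*=f\circ g^{-1}$. Then $\beta_{u_g}(x)=gx$. A representation $\tau$ of $C(X)$ on $H$ induces the \emph{regular representation} $\tilde\tau$ of $B$ on $\ell^2(\Gamma,H)$,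
\begin{equation}\label{eq:regular}
(\tilde\tau(f)\zeta)_s=\tau(f\circ s)\zeta_s,\qquad(\tilde\tau(u_g)\zeta)_s=\zeta_{g^{-1}s}.
\end{equation}
The kernel $K$ of $\tilde\tau$ is the same for all faithful $\tau$, every regular representation annihilates $K$, and $B/K$ is the reduced crossed product. Let $\pi_x$ be induced from evaluation at $x$, so $K=\bigcap_x\ker\pi_x$. Since $\pi_x(f)\delta_s=f(sx)\delta_s$, Proposition~\ref{prop:kernels} gives $\Delta\subseteq K$.

If the action is free, then $\Delta=K$. Let $b\in K$, $x\in X$, $\varepsilon>0$, and let $c=\sum f_gu_g$ be a finite sum with $\|c-bb^*\|\le\varepsilon$. For all $y$, $|f_e(y)|=|\langle\pi_y(c-bb^*)\delta_e,\delta_e\rangle|\le\varepsilon$. By freeness there is $h$ with $0\le h\le1$, $h(x)=1$, whose support is disjoint from its translates by the finitely many $g\ne e$ occurring in $c$. Then $hf_gu_gh=hf_g(h\circ g^{-1})u_g=0$ for these $g$, so $hch=h^2f_e$ and $\|hb\|^2=\|hbb^*h\|\le2\varepsilon$. Thus $b\in J_xB$.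

For a free action, Theorem~\ref{thm:main} therefore says: if the reduced crossed product is nuclear, it equals the full one. Freeness matters: for $X$ a point, $\Delta=\{0\}$, while $K$ is the kernel of $C^*(\Gamma)\to C^*_r(\Gamma)$.
\end{example}

\section{Nuclearity and injectivity}\label{sec:tools}

We recall the facts that will be used. A linear map between C$^*$-algebras is \emph{completely positive} (c.p.) if all its matrix amplifications are positive. A c.p.\ map $\theta$ on a unital algebra has $\|\theta\|=\|\theta(1)\|$, so unital c.p.\ (u.c.p.)\ maps are contractive.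

A C$^*$-algebra $Q$ is \emph{nuclear} if for every finite $F\subseteq Q$ and $\varepsilon>0$ there are contractive c.p.\ maps $Q\xrightarrow{\varphi}M_r(\mathbb C)\xrightarrow{\psi}Q$ with $\|\psi\varphi(y)-y\|<\varepsilon$ for $y\in F$; equivalently, $Q\odot D$ carries a unique C$^*$-norm for every C$^*$-algebra $D$. Abelian algebras and $\mathbb K$ are nuclear, quotients of nuclear algebras are nuclear (Choi--Effros), and $Q$ is nuclear if an ideal $I$ and $Q/I$ are. An algebra is \emph{exact} if the minimal tensor product with it preserves short exact sequences; C$^*$-subalgebras of nuclear algebras are exact.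

A von Neumann algebra $\mathcal M$ is \emph{injective} if, for every unital inclusion $D\subseteq D_1$ of C$^*$-algebras, each u.c.p.\ map $D\to\mathcal M$ extends to a u.c.p.\ map $D_1\to\mathcal M$. The bidual of a nuclear C$^*$-algebra is injective (Choi--Effros). By Tomiyama's theorem, a norm-one projection of a C$^*$-algebra onto a C$^*$-subalgebra $D$ is a $D$-bimodule map. Nuclearity enters the separable case of Theorem~\ref{thm:main} only through the following consequence.

\begin{lemma}\label{lem:expectation}
Let $\sigma$ be a representation of a unital nuclear C$^*$-algebra $Q$ on a Hilbert space $\tilde H$. There is a unital positive map $\Phi:\mathcal B(\tilde H)\to\sigma(Q)''$ with $\Phi(STS')=S\Phi(T)S'$ for $S,S'\in\sigma(Q)''$.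
\end{lemma}

\begin{proof}
The normal extension of $\sigma$ maps $Q^{**}$ onto $\sigma(Q)''$, with kernel $Q^{**}(1-z)$ for a central projection $z$. So $\sigma(Q)''\cong Q^{**}z$. This summand is injective: given a u.c.p.\ map $\varphi:D\to Q^{**}z$ and a state $\tau$ of $D$, extend the u.c.p.\ map $\varphi+\tau(\cdot)(1-z)$ into $Q^{**}$ and multiply by $z$. Extend the identity map of $\sigma(Q)''$ to a u.c.p.\ map $\Phi$ on $\mathcal B(\tilde H)$. It is a norm-one projection, and Tomiyama's theorem applies.
\end{proof}

A map between von Neumann algebras is \emph{normal} if it is $\sigma$-weakly continuous. A unital $*$-algebra of operators is weakly and $\sigma$-weakly dense in its bicommutant. Hence a normal $*$-homomorphism that maps a self-adjoint generating set (including $1$) of a von Neumann algebra $\mathcal M_1$ into a von Neumann algebra $\mathcal M_2$ maps $\mathcal M_1$ into $\mathcal M_2$. A series of positive operators with bounded partial sums converges strongly, in any order, and normal positive maps may be applied to it termwise.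 Finally, we use a cancellation rule: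
\begin{equation}\label{eq:cancel}
\text{if } a\ge0 \text{ has support projection } p,\ T=pTp \text{ and } aTa=0, \text{ then } T=0,
\end{equation}
which holds because $a$ has dense range in the range of $p$.

\section{The argument for a free action}\label{sec:model}

Let $\Gamma$ be a countable group acting freely on a compact metrizable space $X$, let $B=C(X)\rtimes\Gamma$ be the full crossed product, and let $\pi$ be a faithful representation of $B$ on a separable space $H$. Put $U_g=\pi(u_g)$, $\mathcal D=\pi(A)''$, and $\alpha_g(z)=U_gzU_g^*$ for $z\in\mathcal D$.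

\subsection*{A representation that kills $\Delta$}
On $\tilde H=\ell^2(\Gamma,H)$ define
\[
(\sigma(f)\zeta)_s=\pi(f)\zeta_s,\qquad(\sigma(u_g)\zeta)_s=U_g\zeta_{sg}.
\]
This is a covariant pair, so $\sigma$ is a representation of $B$. Think of the $s$-th summand as $H$ spread over the pairs $(x,sx)$. Then $u_g$ moves $(x,sx)$ to $(gx,sx)=(gx,(sg^{-1})gx)$: it acts on the first coordinate as in $\pi$ and leaves the second coordinate alone. The unitary $(W\zeta)_s=U_{s^{-1}}\zeta_{s^{-1}}$ satisfies $(W\sigma(f)W^*\zeta)_s=U_s^*\pi(f)U_s\zeta_s=\pi(f\circ s)\zeta_s$ and $(W\sigma(u_g)\zeta)_s=U_{s^{-1}g}\zeta_{s^{-1}g}=(W\zeta)_{g^{-1}s}$. So $\sigma$ is equivalent to the regular representation \eqref{eq:regular} induced from $\pi|_A$, and $\sigma(\Delta)=0$ by Example~\ref{ex:crossed}. It remains to recover $\pi$ from $\sigma$.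

\subsection*{The group $\mathbb Z$}
Let $\Gamma=\mathbb Z$, as for an irrational rotation of the circle. Define isometries $V_i:H\to\tilde H$ by $(V_i\xi)_s=(2i+1)^{-1/2}\xi$ for $|s|\le i$ and $(V_i\xi)_s=0$ otherwise. Counting the $s$ with $|s|\le i$ and $|s+g|\le i$ gives
\[
V_i^*\sigma(fu_g)V_i=\max\Big(0,\,1-\frac{|g|}{2i+1}\Big)\,\pi(fu_g)\longrightarrow\pi(fu_g).
\]
By density $V_i^*\sigma(b)V_i\to\pi(b)$ for all $b$, so $\|b\|\le\|\sigma(b)\|$ and $\Delta=\{0\}$.

\subsection*{Weights that depend on the point}
For general $\Gamma$ there are no almost invariant scalar weights, but the weights may depend on $x$. Let $k_s\in\mathcal D$ with $k_s\ge0$ and $\sum_sk_s=1$, and put $(V_k\xi)_s=k_s^{1/2}\xi$. Then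
\[
V_k^*\sigma(fu_g)V_k=\Big(\sum_sk_s^{1/2}\alpha_g(k_{sg})^{1/2}\Big)\pi(fu_g),
\]
and the coefficient is close to $1$ when $k$ is almost invariant under the automorphism $\hat\alpha_g(f)_s=\alpha_g(f_{sg})$ of $\mathcal W=\ell^\infty(\Gamma,\mathcal D)$. Note that $\hat\alpha_g(f)=\sigma(u_g)f\sigma(u_g)^*$ when $\mathcal W$ acts diagonally on $\tilde H$. A weight $k$ defines the map $M_k(f)=\sum_sk_sf_s$ from $\mathcal W$ to $\mathcal D$, and $\hat\alpha_g(k)=k$ says exactly that $M_k\hat\alpha_g=\alpha_gM_k$. So we look for a unital positive $\mathcal D$-linear map $M:\mathcal W\to\mathcal D$ with $M\hat\alpha_g=\alpha_gM$, an \emph{equivariant mean}, and then approximate it by maps $M_k$.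

Nuclearity of $B/\Delta$ supplies $M$. Let $P$ be the projection onto the summand $s=e$, identified with $H$. Then $P\sigma(fu_s)P$ is $\pi(f)$ for $s=e$ and $0$ otherwise, so $P\sigma(B)''P\subseteq\mathcal D$. Since $u_g(fu_s)u_g^*=(f\circ g^{-1})u_{gsg^{-1}}$,
\[
P\sigma(u_g)T\sigma(u_g)^*P=U_g(PTP)U_g^*
\]
for $T=\sigma(fu_s)$, hence for all $T\in\sigma(B)''$. The identity is false for general $T\in\mathcal B(\tilde H)$ (take $T=P$ and $g\neq e$), which is why $\mathcal W$ must first be pushed into $\sigma(B)''$. With $\Phi$ as in Lemma~\ref{lem:expectation}, put $M(f)=P\Phi(f)P$. The bimodule property gives $\mathcal D$-linearity and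
\[
M(\hat\alpha_g(f))=P\sigma(u_g)\Phi(f)\sigma(u_g)^*P=\alpha_g(M(f)).
\]
The passage from $M$ to almost invariant weights is a convexity argument, carried out in Section~\ref{sec:weights}.

\subsection*{What changes in general}
First, there is no group to index the summands of $\tilde H$; we index them by a Borel partition of the orbit equivalence relation into graphs. Second, $B$ has no universal property, so it must be proved that $\sigma$ is bounded. Third, normalizers have fixed points. In Example~\ref{ex:point} the only available choice is $\sigma=\pi$, so $\sigma$ must be regular along orbits but agree with $\pi$ along the isotropy. Then $P\sigma(B)''P$ lies in a noncommutative algebra $\mathcal N$, and its center takes over the role of $\mathcal D$.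

\section{A representation over the orbit relation}\label{sec:sigma}

In Sections~\ref{sec:sigma}--\ref{sec:weights}, $(B,A)$ is a regular inclusion with $A=C(X)$ and \emph{$B$ separable}. Then $X$ is metrizable. Fix a faithful representation $\pi$ of $B$ on a separable Hilbert space $H$ and put $\mathcal D=\pi(A)''$. For a bounded Borel function $f$ on $X$ let $\pi(f)\in\mathcal D$ be given by the Borel functional calculus; it is a $*$-homomorphism, and $\pi(f_j)\to\pi(f)$ strongly if $f_j\to f$ pointwise and boundedly. We write $1_C$ for $\pi(1_C)$.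

\subsection*{Covariance for Borel functions}
Let $\pi(v)=u_v|\pi(v)|$ be the polar decomposition for a normalizer $v$. Then $|\pi(v)|=\pi((v^*v)^{1/2})\in\mathcal D$ has support $1_{\operatorname{dom}v}$, and
\[
u_v^*u_v=1_{\operatorname{dom}v},\quad u_vu_v^*=1_{\operatorname{ran}v},\quad u_{v^*}=u_v^*,\quad\pi(v)=|\pi(v^*)|u_v .
\]
Functions $f\circ\beta_v$ are extended by $0$ off $\operatorname{dom}v$.

\begin{lemma}\label{lem:cov}
For every bounded Borel function $f$ on $X$,
\[
u_v^*\pi(f)u_v=\pi(f\circ\beta_v),\qquad\pi(f)u_v=u_v\pi(f\circ\beta_v),\qquad\pi(f)\pi(v)=\pi(v)\pi(f\circ\beta_v).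
\]
In particular, for Borel sets $C\subseteq X$ and $E\subseteq\operatorname{dom}v$,
\begin{equation}\label{eq:cov}
1_C\pi(v)=\pi(v)1_{\beta_v^{-1}(C)},\qquad\pi(v)1_E=1_{\beta_v(E)}\pi(v),
\end{equation}
and the same identities hold with $u_v$ in place of $\pi(v)$.
\end{lemma}

\begin{proof}
For $f\in C(X)$, \eqref{eq:beta} gives $|\pi(v)|u_v^*\pi(f)u_v|\pi(v)|=\pi(v^*fv)=|\pi(v)|\pi(f\circ\beta_v)|\pi(v)|$, and \eqref{eq:cancel} yields the first identity. The functions satisfying it form a linear space closed under bounded monotone sequential limits. Since $X$ is metrizable, the monotone class theorem extends the identity to all bounded Borel $f$. As $u_vu_v^*$ commutes with $\pi(f)$, we get $\pi(f)u_v=u_vu_v^*\pi(f)u_v=u_v\pi(f\circ\beta_v)$. Multiplying on the right by $|\pi(v)|$ gives the third identity. For \eqref{eq:cov} take $f=1_C$ and $f=1_{\beta_v(E)}$; the set $\beta_v(E)$ is Borel by Lemma~\ref{lem:beta}(iii).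
\end{proof}

\subsection*{The orbit relation as a union of graphs}
Let $\mathcal V=\{v_0=1,v_1,v_2,\dots\}$ be the $*$-semigroup generated by $1$, a countable dense subset of $A$, and a countable dense subset of the set of normalizers. It is a countable set of normalizers, closed under products and adjoints, and by regularity $\operatorname{span}\mathcal V$ is a dense $*$-subalgebra of $B$. Write $x\sim y$ if $y=\beta_v(x)$ for some $v\in\mathcal V$ with $x\in\operatorname{dom}v$. By Lemma~\ref{lem:beta} this is an equivalence relation; let $R\subseteq X\times X$ be its set of pairs.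

The graphs of the $\beta_{v_n}$ cover $R$ but overlap. To make them disjoint, put
\[
Y_n=\{x\in\operatorname{dom}v_n:\ \beta_{v_n}(x)\ne\beta_{v_m}(x)\text{ for all }m<n\text{ with }x\in\operatorname{dom}v_m\},\qquad t_n=\beta_{v_n}|_{Y_n}.
\]
Each set $\{x\in\operatorname{dom}v_n\cap\operatorname{dom}v_m:\beta_{v_n}(x)=\beta_{v_m}(x)\}$ is relatively closed in an open set, so $Y_n$ is Borel. Also $Y_0=X$ and $t_0=\mathrm{id}$. One has $x\in Y_n$ and $t_n(x)=y$ exactly when $n$ is the least index with $x\in\operatorname{dom}v_n$ and $\beta_{v_n}(x)=y$. Hence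
\begin{equation}\label{eq:unique}
\text{for }x\sim y\text{ there is exactly one }n\text{ with }x\in Y_n\text{ and }t_n(x)=y .
\end{equation}
So $R$ is the disjoint union of the graphs of the $t_n$, the zeroth graph being the diagonal. A normalizer $v\in\mathcal V$ acts on $R$ by $(x,y)\mapsto(\beta_v(x),y)$, and the sets
\[
E_{nm}(v)=\{x\in\operatorname{dom}v\cap Y_m:\ \beta_v(x)\in Y_n,\ t_n(\beta_v(x))=t_m(x)\}
\]
record which part of the $m$-th graph is carried into the $n$-th (Figure~\ref{fig:R}). Each $E_{nm}(v)$ is the coincidence set of two continuous maps on the Borel set $\operatorname{dom}v\cap Y_m\cap\beta_v^{-1}(Y_n)$, hence Borel. In Section~\ref{sec:model} the graphs of the group elements played this role, and $E_{ss'}(u_g)$ was $X$ for $sg=s'$ and empty otherwise.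

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) rectangle (4,4);
\draw[thick] (0,0) -- (4,4);
\node at (1.45,0.95) {$t_0$};
\draw[thick] (0.4,2.2) -- (1.6,3.4) node[above] {$t_m$};
\draw[thick] (3.0,2.0) node[below] {$t_n$} -- (3.8,3.6);
\draw[dotted] (0,2.8) node[left] {$y$} -- (4,2.8);
\draw[dotted] (1,2.8) -- (1,0) node[below] {$x$};
\draw[dotted] (3.4,2.8) -- (3.4,0) node[below] {$\beta_v(x)$};
\fill (1,2.8) circle (1.6pt);
\fill (3.4,2.8) circle (1.6pt);
\draw[->] (1.1,2.75) to[bend right=25] node[below,pos=0.3] {$v$} (3.3,2.73);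
\end{tikzpicture}
\caption{The orbit relation $R\subseteq X\times X$ is the disjoint union of the graphs of the maps $t_n:Y_n\to X$. A normalizer $v$ moves $(x,y)$ horizontally to $(\beta_v(x),y)$. The point $x$ lies in $E_{nm}(v)$ when $(x,t_m(x))$ is moved onto the graph of $t_n$.}\label{fig:R}
\end{figure}

\begin{lemma}\label{lem:E}
Let $v,w\in\mathcal V$.
\begin{enumerate}
\item[(E1)] For fixed $m$, the sets $E_{nm}(v)$, $n\ge0$, partition $\operatorname{dom}v\cap Y_m$.
\item[(E2)] $\beta_v(E_{nm}(v))=E_{mn}(v^*)$.
\item[(E3)] For fixed $n$, the sets $\beta_v(E_{nm}(v))$, $m\ge0$, partition $\operatorname{ran}v\cap Y_n$, and the sets $E_{nm}(v)$, $m\ge0$, are disjoint.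
\item[(E4)] $E_{nm}(v)\cap\operatorname{Fix}v$ is empty for $n\ne m$ and equals $Y_n\cap\operatorname{Fix}v$ for $n=m$. Also $E_{00}(v)=\operatorname{Fix}v$.
\item[(E5)] $E_{nl}(vw)$ is the disjoint union over $m$ of the sets $\beta_w^{-1}(E_{nm}(v))\cap E_{ml}(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) For $x\in\operatorname{dom}v\cap Y_m$ we have $\beta_v(x)\sim x\sim t_m(x)$; apply \eqref{eq:unique} to the pair $(\beta_v(x),t_m(x))$.

(E2) Let $x\in\operatorname{dom}v$ and $y=\beta_v(x)$, so $x=\beta_{v^*}(y)$. Both $x\in E_{nm}(v)$ and $y\in E_{mn}(v^*)$ say that $x\in Y_m$, $y\in Y_n$ and $t_n(y)=t_m(x)$.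

(E3) follows from (E2), from (E1) for $v^*$, and from injectivity of $\beta_v$.

(E4) For $x\in\operatorname{Fix}v$, membership in $E_{nm}(v)$ means $x\in Y_n\cap Y_m$ and $t_n(x)=t_m(x)$; by \eqref{eq:unique} this forces $n=m$, and for $n=m$ it means $x\in Y_n$. The last claim holds since $Y_0=X$ and $t_0=\mathrm{id}$.

(E5) The sets are disjoint by (E1) for $w$. If $x$ lies in the $m$-th set, then $x\in\operatorname{dom}(vw)\cap Y_l$, $\beta_{vw}(x)\in Y_n$, and $t_n\beta_v\beta_w(x)=t_m\beta_w(x)=t_l(x)$; so $x\in E_{nl}(vw)$. Conversely, let $x\in E_{nl}(vw)$. By (E1) there is $m$ with $x\in E_{ml}(w)$. Then $\beta_w(x)\in\operatorname{dom}v\cap Y_m$, $\beta_v\beta_w(x)\in Y_n$, and $t_n\beta_v\beta_w(x)=t_l(x)=t_m\beta_w(x)$; so $\beta_w(x)\in E_{nm}(v)$.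
\end{proof}

\subsection*{Construction of $\sigma$}
Let $\tilde H=\bigoplus_{n\ge0}1_{Y_n}H$, one summand for each graph. Let $P$ be the projection onto the zeroth summand, and identify $P\tilde H$ with $H$. For $v\in\mathcal V$ define the operator matrix
\[
\sigma(v)=\big[\pi(v)1_{E_{nm}(v)}\big]_{n,m}.
\]
By \eqref{eq:cov} the $(n,m)$ entry equals $1_{\beta_v(E_{nm}(v))}\pi(v)$, so by (E3) it maps into $1_{Y_n}H$, and the entries of a row have orthogonal ranges. With (E1),
\begin{equation}\label{eq:bound}
\|\sigma(v)\zeta\|^2=\sum_{n,m}\|\pi(v)1_{E_{nm}(v)}\zeta_m\|^2\le\|v\|^2\sum_m\sum_n\|1_{E_{nm}(v)}\zeta_m\|^2\le\|v\|^2\|\zeta\|^2 .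
\end{equation}
By \eqref{eq:cov} and (E5),
\[
(\sigma(v)\sigma(w))_{nl}=\sum_m\pi(v)1_{E_{nm}(v)}\pi(w)1_{E_{ml}(w)}=\pi(vw)\sum_m1_{\beta_w^{-1}(E_{nm}(v))\cap E_{ml}(w)}=\sigma(vw)_{nl},
\]
and by \eqref{eq:cov} and (E2), $(\pi(v)1_{E_{nm}(v)})^*=\pi(v^*)1_{\beta_v(E_{nm}(v))}=\sigma(v^*)_{mn}$. So $\sigma(vw)=\sigma(v)\sigma(w)$ and $\sigma(v^*)=\sigma(v)^*$.

For Borel $C\subseteq X$ let $Q_C=\operatorname{diag}(1_{t_n^{-1}(C)})_n$, the projection onto the part of $R$ whose \emph{second} coordinate lies in $C$. If $C_1,\dots,C_N$ partition $X$, the $Q_{C_j}$ are orthogonal projections with sum $1$.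

So far $\sigma$ is a representation of the semigroup $\mathcal V$; nothing yet says that it respects linear relations among the normalizers or the norm of $B$. The remedy is to write finite corners of $\sigma$ as limits of c.p.\ maps defined on all of $B$: amplify $\pi(b)$ to the matrix $[1_{Y_n}\pi(b)1_{Y_m}]$, then keep only the part that commutes with the $Q_C$ for finer and finer partitions.

\begin{lemma}\label{lem:sigma}
The map $\sigma$ extends to a representation of $B$ on $\tilde H$.
\end{lemma}

\begin{proof}
Fix $r$, let $\tilde H_r=\bigoplus_{n\le r}1_{Y_n}H$, and define $W:\tilde H_r\to H$ by $W\zeta=\sum_{n\le r}\zeta_n$. Then $\|W\|^2\le r+1$ and $W^*TW=[1_{Y_n}T1_{Y_m}]_{n,m\le r}$. Let $\mathcal P_1,\mathcal P_2,\dots$ be successively refining finite Borel partitions of $X$ with diameters tending to $0$, and define, with $Q_C$ restricted to $\tilde H_r$,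
\[
\theta_j(b)=\sum_{C\in\mathcal P_j}Q_CW^*\pi(b)WQ_C\qquad(b\in B).
\]
Each $\theta_j$ is c.p.\ and $\|\theta_j\|\le r+1$. For $v\in\mathcal V$, \eqref{eq:cov} gives
\[
\theta_j(v)_{nm}=\sum_{C\in\mathcal P_j}1_{t_n^{-1}(C)}\pi(v)1_{t_m^{-1}(C)}=\pi(v)1_{E^j_{nm}(v)},
\]
where $E^j_{nm}(v)$ is the set of $x\in\operatorname{dom}v\cap Y_m$ such that $\beta_v(x)\in Y_n$ and the points $t_n(\beta_v(x))$, $t_m(x)$ lie in the same cell of $\mathcal P_j$. These sets decrease to $E_{nm}(v)$, so $\theta_j(v)$ converges strongly to the compression of $\sigma(v)$ to $\tilde H_r$. Since the $\theta_j$ are linear and uniformly bounded and $\operatorname{span}\mathcal V$ is dense, $\theta_j(b)$ converges strongly for every $b\in B$, and the limit $\sigma_r$ is a c.p.\ map. By (E4) for $v=1$, where $\operatorname{Fix}1=X$, we have $\sigma(1)=1$. So $\sigma_r$ is unital, hence contractive. For $w_i\in\mathcal V$ and scalars $c_i$,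
\[
\Big\|\sum c_i\sigma(w_i)\Big\|=\sup_r\Big\|\sigma_r\Big(\sum c_iw_i\Big)\Big\|\le\Big\|\sum c_iw_i\Big\| .
\]
Thus $\sigma$ is a well-defined contractive unital $*$-homomorphism on $\operatorname{span}\mathcal V$, and it extends by continuity.
\end{proof}

For $T\in\mathcal D'$ put $\iota(T)=\operatorname{diag}(T1_{Y_n})_n$. This is a normal unital $*$-homomorphism $\mathcal D'\to\mathcal B(\tilde H)$; $\iota(T)$ commutes with $P$, and $P\iota(T)P=T$. For $a\in A\cap\mathcal V$ we have $\operatorname{Fix}a=\operatorname{dom}a$, so (E4) gives $\sigma(a)=\operatorname{diag}(\pi(a)1_{Y_n})=\iota(\pi(a))$. By density and normality,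
\begin{equation}\label{eq:iotaD}
\sigma(a)=\iota(\pi(a))\quad(a\in A),\qquad\iota(\mathcal D)\subseteq\sigma(B)'' .
\end{equation}

\subsection*{The representation $\sigma$ annihilates $\Delta$}
On $\tilde H$ there are two families of spectral projections: $\iota(1_C)\in\sigma(B)''$ for the first coordinate of $R$, which localizes elements of $\Delta$, and $Q_C$ for the second, which commutes with $\sigma(B)$. They agree on the diagonal of $R$, and this removes the factor $N$ from the estimate in the introduction.

\begin{lemma}\label{lem:kill}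
$\sigma(\Delta)=0$.
\end{lemma}

\begin{proof}
Since $t_n\beta_v=t_m$ on $E_{nm}(v)$, \eqref{eq:cov} gives
\[
1_{t_n^{-1}(C)}\pi(v)1_{E_{nm}(v)}=\pi(v)1_{\beta_v^{-1}(t_n^{-1}(C))\cap E_{nm}(v)}=\pi(v)1_{E_{nm}(v)}1_{t_m^{-1}(C)} .
\]
So $Q_C$ commutes with $\sigma(\mathcal V)$, hence with $\sigma(B)$. Since $t_0=\mathrm{id}$, also $Q_CP=\iota(1_C)PQ_C$.

Let $b\in\Delta=\bigcap_xBJ_x$ and $\varepsilon>0$. By Lemma~\ref{lem:local} and compactness there are $h_1,\dots,h_N\in A$ with $\|bh_j\|\le\varepsilon/2$, and a Borel partition $C_1,\dots,C_N$ of $X$ with $C_j\subseteq\{h_j>1/2\}$. The Borel function $g_j=h_j^{-1}1_{C_j}$ is bounded by $2$, so $\|\sigma(b)\iota(1_{C_j})\|=\|\sigma(bh_j)\iota(\pi(g_j))\|\le\varepsilon$ by \eqref{eq:iotaD}. For $\zeta\in\tilde H$,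
\[
\|\sigma(b)P\zeta\|^2=\sum_j\|Q_{C_j}\sigma(b)P\zeta\|^2=\sum_j\|\sigma(b)\iota(1_{C_j})PQ_{C_j}\zeta\|^2\le\varepsilon^2\sum_j\|Q_{C_j}\zeta\|^2=\varepsilon^2\|\zeta\|^2 .
\]
So $\sigma(b)P=0$. As $\Delta$ is an ideal, $\sigma(b)\sigma(c)P=\sigma(bc)P=0$ for all $c\in B$.

It remains to show that $\sigma(B)P\tilde H$ spans a dense subspace. Fix $n$. From the definition, $E_{0n}(v_n)=Y_n$, so $E_{n0}(v_n^*)=\beta_{v_n}(Y_n)$ by (E2), and $E_{n'0}(v_n^*)$ is disjoint from this set for $n'\ne n$ by (E1). Hence for $\xi\in H$ the vector $\sigma(v_n^*)1_{\beta_{v_n}(Y_n)}\xi$ has only an $n$-th component, namely $\pi(v_n^*)1_{\beta_{v_n}(Y_n)}\xi=1_{Y_n}\pi(v_n)^*\xi$. These vectors are dense in $1_{Y_n}H$, because $\pi(v_n)^*H$ is dense in $1_{\operatorname{dom}v_n}H$ and $Y_n\subseteq\operatorname{dom}v_n$.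
\end{proof}

\section{Isotropy and the equivariant mean}\label{sec:mean}

From now on assume also that $B/\Delta$ is nuclear. By Lemma~\ref{lem:kill}, $\sigma$ factors through $B/\Delta$, and we fix $\Phi:\mathcal B(\tilde H)\to\sigma(B)''$ as in Lemma~\ref{lem:expectation}. As in Section~\ref{sec:model} the mean will be $f\mapsto P\Phi(f)P$, so the first task is to locate the corner $P\sigma(B)''P$.

\subsection*{The isotropy algebra}
For $v\in\mathcal V$ let $n_v=\pi(v)1_{\operatorname{Fix}v}$, the part of $\pi(v)$ that moves no point. By Lemma~\ref{lem:cov}, $\pi(f)n_v=\pi(v)\pi((f\circ\beta_v)1_{\operatorname{Fix}v})=n_v\pi(f)$, so $n_v\in\mathcal D'$; and $n_v^*=n_{v^*}$ by \eqref{eq:cov}. Let $\mathcal N$ be the von Neumann algebra generated by $\mathcal D$ and all $n_v$, and let $\mathcal Z=\mathcal N\cap\mathcal N'$ be its center. Since $\mathcal D\subseteq\mathcal N\subseteq\mathcal D'$, we have $\mathcal D\subseteq\mathcal Z$. For a free action $\mathcal N=\mathcal D$; for $X$ a point $\mathcal N=\pi(B)''$.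

\begin{lemma}\label{lem:N}
Let $v,w\in\mathcal V$.
\begin{enumerate}
\item[(i)] $\iota(\mathcal N)\subseteq\sigma(B)''$.
\item[(ii)] $P\sigma(v)P=n_v$, and $P\sigma(B)''P\subseteq\mathcal N$.
\item[(iii)] $\pi(v)n_w\pi(v)^*=n_{vwv^*}$.
\item[(iv)] $P\sigma(v)T\sigma(v)^*P=\pi(v)(PTP)\pi(v)^*$ for all $T\in\sigma(B)''$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The $(n,m)$ entry of $\sigma(v)\iota(1_{\operatorname{Fix}v})$ is $\pi(v)1_{E_{nm}(v)\cap\operatorname{Fix}v}$, so (E4) gives $\sigma(v)\iota(1_{\operatorname{Fix}v})=\iota(n_v)$. By \eqref{eq:iotaD}, $\iota$ maps the generators of $\mathcal N$ into $\sigma(B)''$, and $\iota$ is normal.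

(ii) The first claim is $E_{00}(v)=\operatorname{Fix}v$. The second follows since $\operatorname{span}\sigma(\mathcal V)$ is weakly dense in $\sigma(B)''$.

(iii) By \eqref{eq:cov} for $v^*$, $\pi(v)n_w\pi(v)^*=\pi(vwv^*)1_{G}$ with $G=\beta_{v^*}^{-1}(\operatorname{Fix}w)=\beta_v(\operatorname{Fix}w\cap\operatorname{dom}v)$. Let $y=\beta_v(x)$ with $x\in\operatorname{dom}v$. By Lemma~\ref{lem:beta}, $y\in\operatorname{Fix}(vwv^*)$ means that $x\in\operatorname{dom}w$, $\beta_w(x)\in\operatorname{dom}v$ and $\beta_v\beta_w(x)=\beta_v(x)$; by injectivity of $\beta_v$ this is equivalent to $x\in\operatorname{Fix}w$. Since $\operatorname{dom}(vwv^*)\subseteq\operatorname{ran}v$, we get $G=\operatorname{Fix}(vwv^*)$.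

(iv) For $T=\sigma(w)$ the left side is $n_{vwv^*}$ and the right side is $\pi(v)n_w\pi(v)^*$, by (ii). Both sides are linear and weakly continuous in $T$.
\end{proof}

The algebra $\mathcal N$ is too large for a convexity argument with functions, so the mean must take values in the abelian algebra $\mathcal Z$. We check that the normalizers act on $\mathcal Z$. For $T\in\mathcal D'$ put $\alpha_v(T)=u_vTu_v^*$. Since $u_v^*u_v\in\mathcal D$ commutes with $T$, the map $\alpha_v$ is a normal $*$-homomorphism on $\mathcal D'$, with $\alpha_v(T)=\alpha_v(1_{\operatorname{dom}v}T)$ and $\alpha_v(1)=1_{\operatorname{ran}v}$.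

\begin{lemma}\label{lem:alpha}
For $v\in\mathcal V$ we have $\alpha_v(\mathcal Z)\subseteq\mathcal Z1_{\operatorname{ran}v}$, and $\pi(v)z=\alpha_v(z)\pi(v)$ for $z\in\mathcal Z$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cov} for $v^*$, $\alpha_v(\pi(f))=\pi(f\circ\beta_{v^*})$, so $\alpha_v(\mathcal D)\subseteq\mathcal D$. Since $|\pi(v)|$ commutes with $n_w$, Lemma~\ref{lem:N}(iii) gives
\[
n_{vwv^*}=u_vn_w|\pi(v)|^2u_v^*=\alpha_v(n_w)\,u_v|\pi(v)|^2u_v^*=\alpha_v(n_w)\pi(vv^*).
\]
Multiplying by $\pi\big((vv^*)^{-1}1_{\{vv^*>1/j\}}\big)\in\mathcal D$ shows $\alpha_v(n_w)1_{\{vv^*>1/j\}}\in\mathcal N$, and $j\to\infty$ gives $\alpha_v(n_w)\in\mathcal N$. By normality, $\alpha_v(\mathcal N)\subseteq\mathcal N1_{\operatorname{ran}v}$. The same holds for $v^*$, and $\alpha_{v^*}\alpha_v(T)=1_{\operatorname{dom}v}T$, $\alpha_v\alpha_{v^*}(T)=1_{\operatorname{ran}v}T$ for $T\in\mathcal N$. So $\alpha_v$ is a $*$-isomorphism of $\mathcal N1_{\operatorname{dom}v}$ onto $\mathcal N1_{\operatorname{ran}v}$ and carries center onto center. The two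 projections are central in $\mathcal N$, so the centers are $\mathcal Z1_{\operatorname{dom}v}$ and $\mathcal Z1_{\operatorname{ran}v}$. Finally, $\pi(v)z=u_vz|\pi(v)|=u_vzu_v^*u_v|\pi(v)|=\alpha_v(z)\pi(v)$.
\end{proof}

\subsection*{The action on the diagonal algebra}
Let $\mathcal W$ be the algebra of bounded sequences $f=(f_n)$ with $f_n\in\mathcal Z1_{Y_n}$, acting diagonally on $\tilde H$. It is an abelian von Neumann algebra that contains $\iota(\mathcal Z)$ and commutes with $\iota(\mathcal N)$. It is built over $\mathcal Z$ and not over $\mathcal D$ because the mean takes values in $\mathcal Z$, and Lemma~\ref{lem:approx} needs linearity over the algebra of values. Put $\hat u_v=[u_v1_{E_{nm}(v)}]_{n,m}$, a contraction by the estimate \eqref{eq:bound} with $u_v$ in place of $\pi(v)$.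

\begin{lemma}\label{lem:hat}
Let $v\in\mathcal V$.
\begin{enumerate}
\item[(i)] $\hat u_v^*=\hat u_{v^*}$, $\ \hat u_v^*\hat u_v=\iota(1_{\operatorname{dom}v})$, $\ \hat u_v\hat u_v^*=\iota(1_{\operatorname{ran}v})$.
\item[(ii)] $\sigma(v)=\hat u_v\,\iota(|\pi(v)|)=\iota(|\pi(v^*)|)\,\hat u_v$, and $\hat u_v\in\sigma(B)''$.
\item[(iii)] $\hat\alpha_v(f)=\hat u_vf\hat u_v^*$ is a $*$-homomorphism $\mathcal W\to\mathcal W$ with
\begin{equation}\label{eq:hat}
\hat\alpha_v(f)_n=\sum_m\alpha_v\big(1_{E_{nm}(v)}f_m\big),
\end{equation}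
and $\hat\alpha_v(1)=\iota(1_{\operatorname{ran}v})$, $\ \hat\alpha_v\hat\alpha_{v^*}(f)=\iota(1_{\operatorname{ran}v})f$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:cov} and (E2), $(u_v1_{E_{nm}(v)})^*=u_v^*1_{\beta_v(E_{nm}(v))}=u_{v^*}1_{E_{mn}(v^*)}$. Next, $(\hat u_v^*\hat u_v)_{mm'}=\sum_n1_{E_{nm}(v)\cap E_{nm'}(v)}$, which is $0$ for $m\ne m'$ by (E3) and $1_{\operatorname{dom}v\cap Y_m}$ for $m=m'$ by (E1). The third identity is the second for $v^*$.

(ii) The $(n,m)$ entries are $u_v1_{E_{nm}(v)}|\pi(v)|$ and $|\pi(v^*)|u_v1_{E_{nm}(v)}$, and both equal $\pi(v)1_{E_{nm}(v)}$. With $g_j=(v^*v)^{-1/2}1_{\{v^*v>1/j\}}$ we get $\hat u_v\iota(1_{\{v^*v>1/j\}})=\sigma(v)\iota(\pi(g_j))\in\sigma(B)''$ by \eqref{eq:iotaD}, and the left side tends strongly to $\hat u_v\iota(1_{\operatorname{dom}v})=\hat u_v$.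

(iii) The $(n,n')$ entry of $\hat u_vf\hat u_v^*$ is $\sum_mu_v1_{E_{nm}(v)\cap E_{n'm}(v)}f_mu_v^*$. It vanishes for $n\ne n'$ by (E1), and for $n=n'$ it is \eqref{eq:hat}. The summands lie in $\mathcal Z$ by Lemma~\ref{lem:alpha} and are supported by the projections $1_{\beta_v(E_{nm}(v))}\le1_{Y_n}$. So $\hat\alpha_v(f)\in\mathcal W$. Since $\hat u_v^*\hat u_v\in\mathcal W$ commutes with $\mathcal W$, the map $\hat\alpha_v$ is multiplicative. The last two identities follow from (i).
\end{proof}

\begin{lemma}[Equivariant mean]\label{lem:mean}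
The formula $M(f)=P\Phi(f)P$ defines a unital positive map $M:\mathcal W\to\mathcal Z$ such that, for $f\in\mathcal W$, $z\in\mathcal Z$ and $v\in\mathcal V$,
\[
M(\iota(z)f)=zM(f),\qquad M(\hat\alpha_v(f))=\alpha_v(M(f)).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:N}(ii), $M(f)\in\mathcal N$. Let $y\in\mathcal N$. Then $\iota(y)$ lies in $\sigma(B)''$ and commutes with $P$ and $f$, so
\[
yM(f)=P\iota(y)\Phi(f)P=P\Phi(\iota(y)f)P=P\Phi(f\iota(y))P=M(f)y .
\]
Thus $M(f)\in\mathcal Z$, and the first two equalities with $y=z$ give $\mathcal Z$-linearity.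

Put $T=\Phi(f)$ and $a=|\pi(v^*)|$. Since $\hat u_v\in\sigma(B)''$, we have $M(\hat\alpha_v(f))=P\hat u_vT\hat u_v^*P$. By Lemmas~\ref{lem:hat}(ii) and~\ref{lem:N}(iv),
\[
a\,(P\hat u_vT\hat u_v^*P)\,a=P\sigma(v)T\sigma(v)^*P=\pi(v)(PTP)\pi(v)^*=a\,u_v(PTP)u_v^*\,a .
\]
Since $P\hat u_v=P\iota(1_{\operatorname{ran}v})\hat u_v=1_{\operatorname{ran}v}P\hat u_v$, both $P\hat u_vT\hat u_v^*P$ and $u_v(PTP)u_v^*$ are supported on both sides by $1_{\operatorname{ran}v}$, the support of $a$. By \eqref{eq:cancel} they are equal.
\end{proof}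

\section{From the mean to weak containment}\label{sec:weights}

Since $H$ is separable, $\mathcal Z$ has a faithful normal state $\omega$, and $\mathcal Z$ may be identified with $L^\infty(S,\omega)$ for a probability space $(S,\omega)$. The $\sigma$-weak topology is the weak$^*$ topology from $L^1(S,\omega)$, and a bounded series of positive elements is summed almost everywhere. Let $S_n\subseteq S$ correspond to the projection $1_{Y_n}$, with $S_0=S$. Then $\mathcal W=L^\infty(\bigsqcup_nS_n,\Omega)$ for the $\sigma$-finite measure $\Omega=\bigsqcup_n\omega|_{S_n}$. Write $L^1(\Omega)$ for the corresponding $L^1$-space; its dual is $\mathcal W$, with pairing $\Omega(df)=\sum_n\omega(d_nf_n)$.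

\subsection*{Weights and isometries}
Let $\mathcal K$ be the convex set of \emph{weights}: the $k\in\mathcal W$ with $k_n\ge0$ and $\sum_nk_n=1$. It contains $(1,0,0,\dots)$. A weight defines an isometry $V_k:H\to\tilde H$, $V_k\xi=(k_n^{1/2}\xi)_n$, with $V_k^*\zeta=\sum_nk_n^{1/2}\zeta_n$, and a unital positive $\mathcal Z$-linear map $M_k:\mathcal W\to\mathcal Z$, $M_k(f)=\sum_nk_nf_n$. Summation over $n$ intertwines $\hat\alpha_v$ and $\alpha_v$:
\begin{equation}\label{eq:sum}
\sum_n\hat\alpha_v(kf)_n=\alpha_v\big(M_k(f)\big)\qquad(k\in\mathcal K,\ f\in\mathcal W,\ v\in\mathcal V).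
\end{equation}
By linearity it suffices to take $f\ge0$. Put $g=kf$, so $g_m\ge0$ and $\sum_mg_m\le\|f\|$. By (E1) the double series $\sum_{n,m}1_{E_{nm}(v)}g_m$ has positive terms and sum $\sum_m1_{\operatorname{dom}v}g_m=1_{\operatorname{dom}v}M_k(f)$. Apply the normal map $\alpha_v$ termwise and use \eqref{eq:hat}.

With $f=1$, \eqref{eq:sum} gives $\sum_n\hat\alpha_v(k)_n=1_{\operatorname{ran}v}$. Hence the \emph{defect}
\[
d_v(k)=\hat\alpha_v(k)-\iota(1_{\operatorname{ran}v})k
\]
lies in $L^1(\Omega)$. It controls how well $V_k$ recovers $\pi(v)$ from $\sigma(v)$.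

\begin{lemma}\label{lem:compress}
For $k\in\mathcal K$ and $v\in\mathcal V$ there is $c\in\mathcal Z$ with $V_k^*\sigma(v)V_k=c\,\pi(v)$, $\ 0\le c\le1_{\operatorname{ran}v}$ and $\omega(1_{\operatorname{ran}v}-c)\le\frac12\|d_v(k)\|_{L^1(\Omega)}$.
\end{lemma}

\begin{proof}
Put $a_n=1_{\operatorname{ran}v}k_n$ and $b_n=\hat\alpha_v(k)_n$, so $\sum_na_n=\sum_nb_n=1_{\operatorname{ran}v}$ and $d_v(k)_n=b_n-a_n$. By Lemma~\ref{lem:alpha} and \eqref{eq:hat},
\[
(\sigma(v)V_k\xi)_n=\sum_m\pi(v)1_{E_{nm}(v)}k_m^{1/2}\xi=\sum_m\alpha_v\big(1_{E_{nm}(v)}k_m^{1/2}\big)\pi(v)\xi=\hat\alpha_v(k^{1/2})_n\,\pi(v)\xi=b_n^{1/2}\pi(v)\xi,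
\]
because the $*$-homomorphism $\hat\alpha_v$ preserves square roots. So $V_k^*\sigma(v)V_k=c\,\pi(v)$ with $c=\sum_nk_n^{1/2}b_n^{1/2}=\sum_na_n^{1/2}b_n^{1/2}\geq 0$. Using $(\sqrt\alpha-\sqrt\beta)^2\le|\alpha-\beta|$ for $\alpha,\beta\ge0$,
\[
0\le1_{\operatorname{ran}v}-c=\tfrac12\sum_n\big(a_n^{1/2}-b_n^{1/2}\big)^2\le\tfrac12\sum_n|a_n-b_n| .
\]
Apply $\omega$.
\end{proof}

\subsection*{Almost invariant weights}
The map $\Phi$, and with it $M$, need not be normal, so $M$ need not be of the form $M_k$. It is, however, a limit of such maps. The reason is that both $M(g)$ and the best $M_k(g)$ are governed by the pointwise supremum of the components of $g$.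

\begin{lemma}\label{lem:approx}
There is a net $(k_\lambda)$ in $\mathcal K$ with $M_{k_\lambda}(f)\to M(f)$ $\sigma$-weakly for every $f\in\mathcal W$.
\end{lemma}

\begin{proof}
The set $\{M_k:k\in\mathcal K\}$ is convex in the product space $\mathcal Z^{\mathcal W}$, where each factor has the $\sigma$-weak topology. If $M$ is not in its closure, the Hahn--Banach separation theorem gives $f^1,\dots,f^r\in\mathcal W$ and $h_1,\dots,h_r\in L^1(S,\omega)$ with
\[
\operatorname{Re}\sum_j\omega\big(h_jM(f^j)\big)>\sup_{k\in\mathcal K}\operatorname{Re}\sum_j\omega\big(h_jM_k(f^j)\big).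
\]
Unital positive maps on the abelian algebra $\mathcal W$ are contractive, so changing each $h_j$ by at most $\delta$ in $L^1$ changes each side by at most $\delta\sum_j\|f^j\|$. We may therefore assume $h_j\in L^\infty(S,\omega)=\mathcal Z$. Let $g=\operatorname{Re}\sum_j\iota(h_j)f^j\in\mathcal W$. The maps $M$ and $M_k$ are $\mathcal Z$-linear and preserve adjoints, so the inequality becomes $\omega(M(g))>\sup_k\omega(M_k(g))$.

Choose representatives with $|g_n|\le\|g\|$ and let $G(s)=\sup\{g_n(s):n\text{ with }s\in S_n\}$. The supremum is over a nonempty countable set since $S_0=S$, so $G\in\mathcal Z$. From $g\le\iota(G)$ we get $M(g)\le M(\iota(G))=G$. Given $\varepsilon>0$, let $n(s)$ be the least $n$ with $s\in S_n$ and $g_n(s)>G(s)-\varepsilon$, and put $k_n=1_{\{s:\,n(s)=n\}}$. Then $k\in\mathcal K$ and $M_k(g)\ge G-\varepsilon$. Hence $\sup_k\omega(M_k(g))\ge\omega(G)\ge\omega(M(g))$, a contradiction.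
\end{proof}

Equivariance of $M$ makes the defects tend to $0$ weakly along this net, and convexity upgrades weak to norm convergence.

\begin{lemma}\label{lem:reiter}
There is a sequence $(k^{(i)})$ in $\mathcal K$ with $\|d_v(k^{(i)})\|_{L^1(\Omega)}\to0$ for every $v\in\mathcal V$.
\end{lemma}

\begin{proof}
Let $(k_\lambda)$ be as in Lemma~\ref{lem:approx}, $v\in\mathcal V$, $f\in\mathcal W$. By Lemma~\ref{lem:hat}(iii), $\hat\alpha_v(k)f=\hat\alpha_v(k)\iota(1_{\operatorname{ran}v})f=\hat\alpha_v\big(k\,\hat\alpha_{v^*}(f)\big)$. So \eqref{eq:sum}, normality of $\omega\circ\alpha_v$, and Lemma~\ref{lem:mean} give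
\[
\Omega\big(\hat\alpha_v(k_\lambda)f\big)=\omega\big(\alpha_vM_{k_\lambda}\hat\alpha_{v^*}(f)\big)\to\omega\big(\alpha_vM\hat\alpha_{v^*}(f)\big)=\omega\big(M\hat\alpha_v\hat\alpha_{v^*}(f)\big)=\omega\big(1_{\operatorname{ran}v}M(f)\big).
\]
Also $\Omega\big(\iota(1_{\operatorname{ran}v})k_\lambda f\big)=\omega\big(1_{\operatorname{ran}v}M_{k_\lambda}(f)\big)\to\omega\big(1_{\operatorname{ran}v}M(f)\big)$. Thus $d_v(k_\lambda)\to0$ weakly in $L^1(\Omega)$ for every $v$. For each $i$, the map $k\mapsto(d_{v_0}(k),\dots,d_{v_i}(k))$ is affine, so its range is a convex subset of $L^1(\Omega)^{i+1}$ with $0$ in its weak closure. By Mazur's theorem, a convex set in a Banach space has the same weak and norm closures. So there is $k^{(i)}\in\mathcal K$ with $\|d_{v_l}(k^{(i)})\|_{L^1(\Omega)}<1/i$ for all $l\le i$.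
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for separable $B$]
Let $V_i=V_{k^{(i)}}$ and $v\in\mathcal V$, and write $V_i^*\sigma(v)V_i=c_i\pi(v)$ as in Lemma~\ref{lem:compress}. Then $c_i\to1_{\operatorname{ran}v}$ in $L^1(S,\omega)$ and $0\le c_i\le1$, so $c_i\to1_{\operatorname{ran}v}$ $\sigma$-weakly. Hence $V_i^*\sigma(v)V_i\to1_{\operatorname{ran}v}\pi(v)=\pi(v)$ weakly. The maps $b\mapsto V_i^*\sigma(b)V_i$ are linear contractions and $\operatorname{span}\mathcal V$ is dense, so $V_i^*\sigma(b)V_i\to\pi(b)$ weakly for every $b\in B$. Therefore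
\[
\|b\|=\|\pi(b)\|\le\|\sigma(b)\|\qquad(b\in B),
\]
and Lemma~\ref{lem:kill} gives $\Delta=\{0\}$.
\end{proof}

\begin{remark}
Regularity was used to make $\operatorname{span}\mathcal V$ dense and to know that $\Delta$ is a two-sided ideal. Nuclearity was used once, to obtain $\Phi$; since $\sigma$ factors through $B/\Delta$, only the quotient matters. No amenability of the isotropy is extracted, because $\sigma$ carries the isotropy of $\pi$ along unchanged (Lemma~\ref{lem:N}(i)). Separability gave countably many graphs, partitions of small diameter, the Borel identities of Lemma~\ref{lem:cov}, and the state $\omega$.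
\end{remark}

\section{Removing separability}\label{sec:sep}

Given $b_0\in\Delta$, we want a separable regular inclusion $(B_0,A_0)$ inside $(B,A)$ with $b_0\in\Delta(B_0,A_0)$ and nuclear quotient. Nuclearity does not pass to subalgebras, so it has to be built in, and for that we arrange $\Delta(B_0,A_0)=\Delta\cap B_0$. The first point is that membership in $\Delta$ has countably many witnesses.

\begin{lemma}\label{lem:witness}
For each $b\in\Delta$ there is a countable set $G_b\subseteq A$ with the following property: if $(B_0,A_0)$ is a regular inclusion with $1\in A_0\subseteq A$, $B_0\subseteq B$, $G_b\subseteq A_0$ and $b\in B_0$, then $b\in\Delta(B_0,A_0)$.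
\end{lemma}

\begin{proof}
Fix $j\ge1$. By Lemma~\ref{lem:local} and compactness there are finitely many $h\in A$ with $0\le h\le1$ and $\|hb\|\le1/j$ such that the sets $\{h>1/2\}$ cover $X$. Let $G_b$ consist of these functions for all $j$. Let $x_0$ be a character of $A_0$; it extends to a point $x\in X$. For each $j$ there is $h\in G_b$ with $\|hb\|\le1/j$ and $h(x)>1/2$. The function $h'=\min(2h,1)$ lies in $A_0$, has $x_0(h')=1$, and satisfies $\|h'b\|^2=\|b^*h'^2b\|\le4\|b^*h^2b\|\le4/j^2$. Lemma~\ref{lem:local} for $(B_0,A_0)$ gives $b\in J_{x_0}B_0$.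
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B/\Delta$ be nuclear, $q:B\to B/\Delta$ the quotient map, and $b_0\in\Delta$. We construct a countable $*$-subalgebra $\mathcal S\subseteq B$ over $\mathbb Q[i]$, containing $1$ and $b_0$, such that for all $j\ge1$:
\begin{enumerate}
\item[(1)] each $b\in\mathcal S$ is within $1/j$ of a complex linear combination of normalizers of $A$ that belong to $\mathcal S$;
\item[(2)] for each $b\in\mathcal S$ there is $d\in\mathcal S\cap\Delta$ with $\|b-d\|\le\operatorname{dist}(b,\Delta)+1/j$;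
\item[(3)] $G_d\subseteq\mathcal S$ for each $d\in\mathcal S\cap\Delta$;
\item[(4)] for each finite $F\subseteq\mathcal S$ there are contractive c.p.\ maps $B/\Delta\xrightarrow{\varphi}M_r(\mathbb C)\xrightarrow{\psi}B/\Delta$ with $\|\psi\varphi(q(b))-q(b)\|<1/j$ for $b\in F$ and $\psi(e_{st})\in q(\mathcal S)$ for all matrix units $e_{st}$.
\end{enumerate}
Let $\mathcal S_0$ be generated by $1$ and $b_0$. Given a countable $\mathcal S_i$, let $\mathcal S_{i+1}$ be generated by $\mathcal S_i$ and the following countably many elements: for each $b\in\mathcal S_i$ and $j$, the normalizers in one combination as in (1) and one $d\in\Delta$ as in (2); the elements of $G_d$ for $d\in\mathcal S_i\cap\Delta$; and for each finite $F\subseteq\mathcal S_i$ and $j$, lifts of the $\psi(e_{st})$ for one pair $(\varphi,\psi)$ given by nuclearity of $B/\Delta$. Then $\mathcal S=\bigcup_i\mathcal S_i$ works, since each finite subset of $\mathcal S$ lies in some $\mathcal S_i$.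

Let $B_0=\overline{\mathcal S}$ and $A_0=\overline{\mathcal S\cap A}$. If $v\in\mathcal S$ normalizes $A$, then $v(\mathcal S\cap A)v^*$ and $v^*(\mathcal S\cap A)v$ lie in $\mathcal S\cap A$, so $v$ normalizes $A_0$. By (1), $(B_0,A_0)$ is regular; let $\Delta_0$ be its opaque ideal.

We claim $\Delta_0=\Delta\cap B_0$. If $x\in X$ restricts to the character $x_0$ of $A_0$, then $J_{x_0}B_0\subseteq J_xB$; so $\Delta_0\subseteq\Delta\cap B_0$. Conversely, let $b\in\Delta\cap B_0$ and $s\in\mathcal S$ with $\|b-s\|\le\varepsilon$. Then $\operatorname{dist}(s,\Delta)\le\varepsilon$, and (2) gives $d\in\mathcal S\cap\Delta$ with $\|b-d\|\le2\varepsilon+1/j$. By (3) and Lemma~\ref{lem:witness}, $d\in\Delta_0$. Since $\Delta_0$ is closed, $b\in\Delta_0$.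

Hence $b_0\in\Delta_0$ and $B_0/\Delta_0\cong q(B_0)$. In (4), $\psi$ takes values in $q(B_0)$; restricting $\varphi$ to $q(B_0)$ and using density of $q(\mathcal S)$ shows that $q(B_0)$ is nuclear. By the separable case $\Delta_0=\{0\}$, so $b_0=0$.
\end{proof}

\section{Ideals of a nuclear algebra}\label{sec:cor}

The hypotheses ``regular'' and ``nuclear'' both pass to quotients, so Theorem~\ref{thm:main} can be applied to every $B/I$.

\begin{proof}[Proof of Corollary~\ref{cor:ideals}]
For $I=B$ both statements are trivial, the empty intersection in (b) being $B$. Let $I\ne B$ and let $q:B\to B/I$ be the quotient map. Images of normalizers normalize $q(A)$, so $(B/I,q(A))$ is a regular inclusion with $q(A)$ abelian and $B/I$ nuclear. By Theorem~\ref{thm:main} its opaque ideal is zero.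

(a) Let $F\subseteq X$ be the common zero set of $I\cap A$. Then $q(A)\cong A/(I\cap A)\cong C(F)$ by restriction, and for $x\in F$ the ideal of $q(A)$ at $x$ is $q(J_x)$. By Cohen--Hewitt factorization, in $B/I$ and in $B$, the closed right ideal generated by $q(J_x)$ is $\{q(a)q(b):a\in J_x,\ b\in B\}=q(J_xB)$. Thus $\bigcap_{x\in F}q(J_xB)=\{0\}$, and taking preimages gives $\bigcap_{x\in F}(I+J_xB)=I$. If $x\notin F$, choose $a\in I\cap A$ with $a(x)=1$; then $b=ab+(1-a)b\in I+J_xB$ for all $b$, so these points do not change the intersection.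

(b) The irreducible representations of $B$ that annihilate $I$ are the compositions $\rho\circ q$ with $\rho$ an irreducible representation of $B/I$, and $A$ is diagonalizable in $\rho\circ q$ exactly when $q(A)$ is diagonalizable in $\rho$. By Proposition~\ref{prop:kernels} the kernels of these $\rho$ intersect in the opaque ideal of $(B/I,q(A))$, which is zero. Take preimages under $q$.
\end{proof}

\section{An exact algebra with nonzero opaque ideal}\label{sec:exact}

By Example~\ref{ex:compact}, compact operators are opaque, but adjoining them to $A$ by hand destroys regularity. A spectral gap produces them from normalizers instead.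

Let $\Gamma=SL_2(\mathbb Z)$ act on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ by the automorphisms $g\cdot x=(g^{T})^{-1}x$, which preserve Haar measure, and let $(\kappa(g)\xi)(x)=\xi(g^{-1}\cdot x)=\xi(g^Tx)$ be the corresponding unitary representation on $L^2(\mathbb T^2)$. Let $A=C(\mathbb T^2)$ act by multiplication and let $B=C^*(A,\kappa(\Gamma))$, a separable algebra. Since $\kappa(g)a\kappa(g)^*=a(g^{-1}\cdot{})$, the products $a\kappa(g)$ are normalizers and span a dense $*$-subalgebra. So $(B,A)$ is regular.

Identify $L^2(\mathbb T^2)$ with $\ell^2(\mathbb Z^2)$ by sending the character $x\mapsto e^{2\pi i\,n\cdot x}$ to $\delta_n$. Since $n\cdot g^Tx=gn\cdot x$, we have $\kappa(g)\delta_n=\delta_{gn}$, and $A$ is generated by the translations $T_m\delta_n=\delta_{n+m}$. The constant function $\mathbf 1$ is $\delta_0$.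

\begin{proof}[Proof of Proposition~\ref{prop:exact}]
\emph{Step 1: $\mathbb K\subseteq B$, so $\Delta\ne\{0\}$.}
The group $\Gamma$ is finitely generated and not amenable. Let $\Sigma\ni e$ be a finite symmetric generating set, $\mu=|\Sigma|^{-1}\sum_{s\in\Sigma}s\in\mathbb C\Gamma$, and $\lambda$ the left regular representation. Kesten's theorem gives $\|\lambda(\mu)\|<1$.

The space $\delta_0^\perp$ is the direct sum of the invariant subspaces $\ell^2(\Gamma n)$ over the nonzero orbits. Write $n\ne0$ as a multiple of a primitive vector $n'$. There is $g_0\in\Gamma$ with first column $n'$, so the stabilizer $\Lambda$ of $n$ is conjugate to the stabilizer of $(1,0)^T$, the group of matrices $\left(\begin{smallmatrix}1&j\\0&1\end{smallmatrix}\right)$. Thus $\Lambda$ is infinite cyclic, say generated by $\gamma$. The unit vectors $\xi_i=(2i+1)^{-1/2}\sum_{|j|\le i}\delta_{\gamma^j}\in\ell^2(\Gamma)$ satisfy $\langle\lambda(g)\xi_i,\xi_i\rangle=0$ for $g\notin\Lambda$ and $\langle\lambda(\gamma^l)\xi_i,\xi_i\rangle\to1$. So $\langle\lambda(g)\xi_i,\xi_i\rangle\to\langle\kappa(g)\delta_n,\delta_n\rangle$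 for all $g$, and $\|\lambda(y)\xi_i\|\to\|\kappa(y)\delta_n\|$ for $y\in\mathbb C\Gamma$. Hence
\[
\|\kappa(\mu)\kappa(y)\delta_n\|=\lim_i\|\lambda(\mu)\lambda(y)\xi_i\|\le\|\lambda(\mu)\|\,\|\kappa(y)\delta_n\| .
\]
The vectors $\kappa(y)\delta_n$ are dense in $\ell^2(\Gamma n)$, so $\kappa(\mu)$ has norm at most $\|\lambda(\mu)\|<1$ on $\delta_0^\perp$, while $\kappa(\mu)\delta_0=\delta_0$. Therefore $\kappa(\mu)^j$ converges in norm to the projection $p$ onto $\mathbb C\delta_0$, and $p\in B$. The operators $T_mpT_{m'}^*$ are the matrix units of $\ell^2(\mathbb Z^2)$, so $\mathbb K\subseteq B$. Haar measure has full support and no atoms, so Example~\ref{ex:compact} gives $\mathbb K\subseteq\Delta$.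

\emph{Step 2: a larger algebra.} The action of $\Gamma$ on $\mathbb T^2$ fixes $0$, so we adjoin functions on a space where $\Gamma$ acts amenably, namely the directions at infinity of $\mathbb Z^2$. For $\varphi\in C(\mathbb P^1(\mathbb R))$ define $\tilde\varphi\in\ell^\infty(\mathbb Z^2)$ by $\tilde\varphi(n)=\varphi([n])$ for $n\ne0$, where $[n]$ is the line through $n$, and $\tilde\varphi(0)=0$. Let $\tilde\varphi$ act by multiplication, and let $\mathcal E$ be the C$^*$-algebra generated by $B$ and all $\tilde\varphi$. It contains $\mathbb K$; let $Q:\mathcal E\to\mathcal E/\mathbb K$ be the quotient map.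

The map $\varphi\mapsto Q(\tilde\varphi)$ is a unital $*$-homomorphism, since $\tilde1=1-p$. For $|n|>|m|$ the angle between $n$ and $n-m$ is at most $\arcsin(|m|/|n|)$, so by uniform continuity of $\varphi$ the multiplication operator $T_m\tilde\varphi T_m^*-\tilde\varphi$, given by $n\mapsto\tilde\varphi(n-m)-\tilde\varphi(n)$, lies in $c_0(\mathbb Z^2)\subseteq\mathbb K$. Thus $Q(\tilde\varphi)$ commutes with $Q(A)$, and the two commuting homomorphisms combine to a unital $*$-homomorphism $\Theta:C(\mathbb P^1(\mathbb R)\times\mathbb T^2)\to\mathcal E/\mathbb K$ with $\Theta(\varphi\otimes a)=Q(\tilde\varphi a)$. Since $\kappa(g)\tilde\varphi\kappa(g)^*=(\varphi\circ g^{-1})^{\sim}$, the pair $(\Theta,Q\circ\kappa)$ is covariant for the diagonal action of $\Gamma$, and it generates $\mathcal E/\mathbb K$. So $\mathcal E/\mathbb K$ is a quotient of the full crossed product $C(\mathbb P^1(\mathbb R)\times\mathbb T^2)\rtimes\Gamma$.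

\emph{Step 3: $\mathcal E$ is nuclear.} An action of a discrete group $\Gamma$ on a compact space $Y$ is \emph{topologically amenable} if there is a net of continuous maps $\nu_i$ from $Y$ to the probability measures on $\Gamma$, with the $\ell^1$-norm, such that $\sup_y\|g\nu_i(y)-\nu_i(gy)\|_1\to0$ for each $g$. The space $\mathbb P^1(\mathbb R)$ is $SL_2(\mathbb R)$ modulo the upper triangular subgroup, which is closed and solvable, hence amenable, and $\Gamma$ is a closed subgroup of $SL_2(\mathbb R)$. So the action of $\Gamma$ on $\mathbb P^1(\mathbb R)$ is topologically amenable \cite{ADR}. Composing the $\nu_i$ with the equivariant projection shows that the action on $\mathbb P^1(\mathbb R)\times\mathbb T^2$ is topologically amenable. The crossed product is therefore nuclear \cite{AD}. Hence its quotient $\mathcal E/\mathbb K$ is nuclear, and so is the extension $\mathcal E$. Thus $B\subseteq\mathcal E$ is exact, while $\Delta\ne\{0\}$.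
\end{proof}

By Theorem~\ref{thm:main}, the quotient $B/\Delta$ is not nuclear in this example.

\begin{thebibliography}{9}

\bibitem{AD} Anantharaman-Delaroche, 1987.

\bibitem{ADR} Anantharaman-Delaroche and Renault, \emph{Amenable Groupoids}.

\bibitem{EPZ} Ruy Exel, David R. Pitts, and Vrej Zarikian, \emph{Exotic Ideals in Free Transformation Group $C^*$-Algebras}, arXiv:2109.06293 (2021).

\bibitem{Ped} Pedersen, \emph{C$^*$-algebras and their automorphism groups}.

\end{thebibliography}
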